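# Flat $\mathfrak{sl}_2$-connections on Gysin models and maps onto curves of negative Euler characteristic

Throughout, $M$ is a connected quasi-projective manifold over $\mathbb C$, $n=\dim M$, and cohomology has complex coefficients unless another ring is written. A curve is a complex algebraic curve. We write $\mathsf h,\mathsf e,\mathsf f$ for the standard basis of $\mathfrak{sl}_2=\mathfrak{sl}_2(\mathbb C)$, with $[\mathsf h,\mathsf e]=2\mathsf e$, $[\mathsf h,\mathsf f]=-2\mathsf f$, $[\mathsf e,\mathsf f]=\mathsf h$.

## 1. Admissible maps and convenient compactifications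

**Definition 1.1.** An *admissible map* is a regular surjective map $f\colon M\to S$ onto a smooth connected curve $S$ with $\chi(S)<0$, whose generic fiber is connected. Two admissible maps $f\colon M\to S$, $f'\colon M\to S'$ are *equivalent* if $f'=\varphi\circ f$ for an isomorphism $\varphi\colon S\to S'$. The set of equivalence classes is $\mathcal E(M)$. For such a curve, $\overline S=S\cup F$ denotes the canonical compactification, with $F$ a finite set of points.

**Example 1.2.** Let $M_0\subset\mathbb C^2$ be the complement of three distinct lines through the origin, one of them being $x=0$. The map $(x,y)\mapsto (x,y/x)$ identifies $M_0$ with $\mathbb C^*\times S_3$, where $S_3$ is $\mathbb C$ minus two points, that is, $\mathbb P^1$ minus three points. Since $\chi(S_3)=-1$, the slope map $\mathrm{sl}\colon M_0\to S_3$ is admissible, with fibers $\mathbb C^*$. There is no other class, so $\mathcal E(M_0)=\{\mathrm{sl}\}$. To see this, first note that a regular map $\mathbb C^*\to S$ with $\chi(S)<0$ is constant: otherwise it extends to a surjection $\mathbb P^1\to\overline S$, so $\overline S=\mathbb P^1$, and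 the preimage of $F$ lies in $\{0,\infty\}$, so $|F|\le 2$ and $\chi(S)\ge0$. Hence an admissible $f\colon\mathbb C^*\times S_3\to S$ has the form $f(t,b)=\varphi(b)$ with $\varphi(b)=f(1,b)$. The fibers of $f$ are $\mathbb C^*\times\varphi^{-1}(\mathrm{pt})$, so $\varphi$ is generically injective. Its extension to compactifications has degree one, hence is an isomorphism, and $\varphi(S_3)=S$. So $f$ is equivalent to $\mathrm{sl}$.

**Definition 1.3.** A divisor $D$ in a projective manifold $\overline M$ is a *hypersurface arrangement* if all its irreducible components are smooth and $D$ coincides locally with the union of an arrangement of linear hyperplanes. We write SNC for a normal crossing divisor with smooth components; it is a hypersurface arrangement.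

For example, three lines through $0$ together with the line at infinity form a hypersurface arrangement in $\mathbb P^2$. It is not SNC, because of the triple point.

**Definition 1.4.** A compactification $M\subset\overline M$ is *convenient* if $D=\overline M\setminus M$ is a hypersurface arrangement and every element of $\mathcal E(M)$ is represented by an admissible $f\colon M\to S$ that is the restriction of a regular map $\overline f\colon\overline M\to\overline S$ with $\overline f^{-1}(F)\subseteq D$. Convenient compactifications always exist; we take this as known.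

If one representative $f$ extends, so does every other one $\varphi\circ f$: the isomorphism $\varphi$ extends to $\overline\varphi\colon\overline S\to\overline{S'}$ carrying $F$ to $F'$, and $\overline\varphi\circ\overline f$ is the extension.

**Example 1.5.** For $M_0$ of Example 1.2, $\mathbb P^2$ is not convenient: the slope map does not extend over the origin. Let $\overline M_0$ be the blow-up of $\mathbb P^2$ at the origin. The slope map extends to the $\mathbb P^1$-bundle $\overline M_0\to\mathbb P^1$, whose fibers are the strict transforms of the lines through $0$. The divisor $D$ is $L_1\cup L_2\cup L_3\cup E\cup L_\infty$, with $L_i$ the three fibers, $E$ the exceptional curve and $L_\infty$ the line at infinity. It is SNC, each $L_i$ meets $E$ and $L_\infty$ in one point, $E\cap L_\infty=\emptyset$, and the preimage of the three missing points is $L_1\cup L_2\cup L_3\subseteq D$. So $\overline M_0$ is convenient.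

## 2. The Gysin model

**Definition 2.1.** A commutative differential graded algebra (cdga) $A=A^\bullet$ over $\mathbb C$ is *$1$-finite* if it is non-negatively graded, connected ($A^0=\mathbb C$), and $\dim A^1<\infty$. For instance, the cohomology ring of a compact connected manifold, with $d=0$, is $1$-finite.

To a pair $(\overline M,D)$ with $D$ a hypersurface arrangement one attaches the *Gysin model* $A(\overline M,D)$, constructed by Morgan for normal crossing divisors and extended to hypersurface arrangements by Dupont (*The Orlik–Solomon model for hypersurface arrangements*, Ann. Inst. Fourier 2015). It is a finite cdga model of $M=\overline M\setminus D$, and it is functorial. We use the following facts about it. Let $D_i$ be the components of $D$.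

* (G1) $A^0=\mathbb C$ and $A^1=H^1(\overline M)\oplus\bigoplus_i\mathbb C e_i$, with one generator $e_i$ per component. Here $d=0$ on $H^1(\overline M)$ and $de_i=[D_i]\in H^2(\overline M)\subseteq A^2$, up to a sign convention which plays no role. $H^2(\overline M)$ is a direct summand of $A^2$.
* (G2) If $D$ is SNC, then $A^2=H^2(\overline M)\oplus\bigoplus_iH^1(D_i)\oplus\bigoplus_{i<j}H^0(D_i\cap D_j)$. The product on $H^1(\overline M)$ is the cup product. Up to sign, $\alpha e_i=\alpha|_{D_i}$ for $\alpha\in H^1(\overline M)$, and $e_ie_j=1\in H^0(D_i\cap D_j)$ for $i<j$; and $e_i^2=0$.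
* (G3) A regular map $\varphi\colon\overline M'\to\overline M$ with $\varphi^{-1}(D)\subseteq D'$ (and $\varphi(\overline M')\not\subseteq D$) induces functorially a cdga map $\varphi^*$. It is the usual pullback on $H^*(\overline M)$, and $\varphi^*e_i=\sum_j\mathrm{ord}_{D'_j}(\varphi^*D_i)\,e'_j$.

Since $A^0=\mathbb C$, there are no nonzero coboundaries in degree one, so $H^1(A)=Z^1(A):=\ker(d\colon A^1\to A^2)$, and $H^1(A)\cong H^1(M)$ naturally.

**Example 2.2 (curves).** For $S=\overline S\setminus F$ we have $A^1=H^1(\overline S)\oplus\bigoplus_{s\in F}\mathbb Ce_s$, $A^2=H^2(\overline S)=\mathbb C$, $A^{>2}=0$, and $e_se_t=0$, $\alpha e_s=0$. If $\gamma$ is the genus of $\overline S$,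
$$\sum_i(-1)^i\dim A^i=1-(2\gamma+|F|)+1=\chi(S).\tag{2.1}$$

**Example 2.3.** For $(\overline M_0,D)$ of Example 1.5, $H^1(\overline M_0)=0$ and $A^1$ has basis $e_1,e_2,e_3,e_E,e_\infty$. Let $\phi$ be the class of a fiber of the ruling. The pullback of a line through $0$ is its strict transform plus $E$, so $[L_\infty]=\phi+[E]$, and $de_i=\phi$, $de_E=[E]$, $de_\infty=\phi+[E]$, where $\phi,[E]$ is a basis of $H^2(\overline M_0)$. The slope map induces $e_{s_i}\mapsto e_i$.

**Lemma 2.4.** Let $\overline f\colon\overline M\to\overline S$ be surjective with $\overline f^{-1}(F)\subseteq D$. Then $\overline f^*\colon A(\overline S,F)\to A(\overline M,D)$ is injective in degrees $1$ and $2$.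

*Proof.* Let $C'\subseteq\overline M$ be a smooth connected projective curve cut out by $n-1$ general hyperplane sections. It meets every fiber of $\overline f$, so $C'\to\overline S$ is finite of some degree $\delta\ge1$; push-forward after pullback is multiplication by $\delta$, so $H^1(\overline S)\to H^1(C')$ is injective, and hence so is $H^1(\overline S)\to H^1(\overline M)$. By (G3), $\overline f^*e_s$ is the combination of the $e_j$ given by the divisor $\overline f^*(s)$. For $s\in F$ these divisors are nonzero and have disjoint supports, so the elements $\overline f^*e_s$ are independent, and they lie in $\bigoplus\mathbb Ce_j$. This gives degree $1$. In degree $2$, $\overline f^*$ sends the point class to the class of a fiber, whose intersection with the $(n-1)$st power of a hyperplane class is positive. $\square$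

## 3. Flat connections, rank one connections and resonance

Let $\mathfrak g$ be a Lie algebra. On $A\otimes\mathfrak g$ put $[a\otimes x,b\otimes y]=ab\otimes[x,y]$; on $A^1\otimes\mathfrak g$ this is symmetric.

**Definition 3.1.** For a $1$-finite cdga $A$, the variety of *flat connections* and its *rank one part* are
$$\mathcal F(A,\mathfrak g)=\{\omega\in A^1\otimes\mathfrak g: d\omega+\tfrac12[\omega,\omega]=0\},\qquad \mathcal F^1(A,\mathfrak g)=\{\eta\otimes g:\eta\in A^1,\ d\eta=0,\ g\in\mathfrak g\}.$$
For $\omega\in A^1\otimes\mathfrak g$, let $U(\omega)\subseteq\mathfrak g$ be the smallest subspace with $\omega\in A^1\otimes U(\omega)$. If $\omega=\sum a_j\otimes x_j$ with the $a_j$ independent, then $U(\omega)$ is the span of the $x_j$.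

We have $\mathcal F^1\subseteq\mathcal F$, because $[\eta\otimes g,\eta\otimes g]=\eta^2\otimes[g,g]=0$.

A cdga map $A\to B$ sends flat connections to flat connections. When $\overline f$ extends an admissible map as in Definition 1.4, we write
$$f^!\colon\mathcal F(A(\overline S,F),\mathfrak g)\to\mathcal F(A(\overline M,D),\mathfrak g)$$
for the map induced by $\overline f^*\otimes\mathrm{id}$. By the remark after Definition 1.4 and functoriality, equivalent admissible maps give the same image $f^!\mathcal F(A(\overline S,F),\mathfrak g)$.

**Example 3.2.** Let $S$ be an elliptic curve minus one point $s$, and $x,y$ a basis of $H^1(\overline S)$ with $xy=[\mathrm{pt}]=de_s$. An element $x\otimes u+y\otimes v+e_s\otimes g$ is flat exactly when $g=-[u,v]$. With $u=\mathsf e$, $v=\mathsf f$ we get $\omega=x\otimes\mathsf e+y\otimes\mathsf f-e_s\otimes\mathsf h$, for which $U(\omega)=\mathfrak{sl}_2$; so $\omega\notin\mathcal F^1$.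

**Lemma 3.3.** Let $\mathfrak g$ be $\mathfrak{sl}_2$ or a Borel subalgebra of it. The centralizer in $\mathfrak g$ of a nonzero $x\in\mathfrak g$ is $\mathbb Cx$.

*Proof.* A nonzero traceless $2\times2$ matrix $x$ is not scalar, so its commutant in all $2\times2$ matrices is $\langle1,x\rangle$, whose traceless part is $\mathbb Cx$. For the Borel, intersect with it. $\square$

**Lemma 3.4.** For any $\mathfrak g$ and $\omega\in\mathcal F(A,\mathfrak g)$: $\omega\in\mathcal F^1(A,\mathfrak g)$ if and only if $\dim U(\omega)\le1$.

*Proof.* If $\dim U(\omega)\le1$ and $\omega\neq0$, then $\omega=\eta\otimes g$ with $g\ne0$, so $[\omega,\omega]=0$ and flatness gives $d\eta\otimes g=0$, that is, $d\eta=0$. The rest is clear. $\square$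

**Definition 3.5.** Let $\theta\colon\mathfrak g\to\mathfrak{gl}(V)$ be a finite-dimensional representation. For $\omega\in\mathcal F(A,\mathfrak g)$ let $d_\omega=d\otimes\mathrm{id}_V+\mathrm{ad}_\omega$ on $A\otimes V$, where $a\otimes x$ acts by $(a\otimes x)(b\otimes v)=ab\otimes\theta(x)v$. Flatness gives $d_\omega^2=0$. The *resonance varieties* are $\mathcal R^i_r(A,\theta)=\{\omega\in\mathcal F(A,\mathfrak g):\dim H^i(A\otimes V,d_\omega)\ge r\}$, and
$$\Pi(A,\theta)=\{\omega=\eta\otimes g\in\mathcal F^1(A,\mathfrak g):\det\theta(g)=0\}.$$

**Example 3.6.** Let $M=\overline M$ be an elliptic curve, so $A=H^*(M)$ with $d=0$, let $\mathfrak g=\mathfrak{sl}_2$ or Borel, and let $V\ne0$. By flatness $\omega=x\otimes u+y\otimes v$ satisfies $xy\otimes[u,v]=0$, so $[u,v]=0$, and $\mathcal F=\mathcal F^1$ by Lemma 3.3. Take $\omega=\eta\otimes g\ne0$ with $\theta(g)$ invertible. In degree $0$, $d_\omega(1\otimes v)=\eta\otimes\theta(g)v$ is injective; in degree $1$, $a\otimes v\mapsto\eta a\otimes\theta(g)v$ is onto $A^2\otimes V$. The Euler characteristic of $A\otimes V$ is $0$, so $H^1=0$. If $\theta(g)$ is not invertible,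 $\eta\otimes V$ consists of cocycles and is larger than the space of coboundaries $\eta\otimes\theta(g)V$, so $H^1\ne0$. At $\omega=0$, $H^1=H^1(M)\otimes V\neq0$, and $0=0\otimes0\in\Pi$. So $\mathcal R^1_1(A,\theta)=\Pi(A,\theta)$.

**Lemma 3.7.** Let $\mathfrak g$ be $\mathfrak{sl}_2$ or a Borel subalgebra, and $S$ a smooth connected curve with $\chi(S)\ge0$. Then $\mathcal F(A(\overline S,F),\mathfrak g)=\mathcal F^1(A(\overline S,F),\mathfrak g)$.

*Proof.* Since $\chi(S)=2-2\gamma-|F|$, either $\overline S=\mathbb P^1$ and $|F|\le2$, or $S$ is an elliptic curve. The latter is Example 3.6. In the former, $A^1=\bigoplus_{s\in F}\mathbb Ce_s$, and $\sum e_s\otimes g_s$ is flat iff $\sum_sg_s=0$. So $\omega=0$, or $|F|=2$ and $\omega=(e_1-e_2)\otimes g_1$. $\square$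

## 4. Two equalities and two theorems

Some flat connections are visible for free: the rank one ones, and the pullbacks from curves of negative Euler characteristic. Are there others? And does twisted cohomology in degree one detect anything beyond the obvious locus $\Pi$ and these pullbacks? Precisely, let $b_1(M)>0$, let $\mathfrak g$ be $\mathfrak{sl}_2(\mathbb C)$ or one of its Borel subalgebras, and let $\theta\colon\mathfrak g\to\mathfrak{gl}(V)$ be a finite-dimensional representation with $V\ne0$. Stefan Papadima and Alexander I. Suciu, "The topology of compact Lie group actions through the lens of finite models", arXiv:1511.08948 (2015), is the source of this question: *is there a convenient compactification $\overline M=M\cup D$ such that, with $A=A(\overline M,D)$, the equalities* (I) *and* (II) *below hold?* The answer is yes, and every convenient compactification will do.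

**Theorem A.** Let $M$ be a connected quasi-projective manifold with $b_1(M)>0$, let $\mathfrak g$ be $\mathfrak{sl}_2(\mathbb C)$ or one of its Borel subalgebras, and $\theta\colon\mathfrak g\to\mathfrak{gl}(V)$ a finite-dimensional representation with $V\ne0$. Let $\overline M=M\cup D$ be any convenient compactification and $A=A(\overline M,D)$. Then
$$\mathcal F(A,\mathfrak g)=\mathcal F^1(A,\mathfrak g)\cup\bigcup_{f\in\mathcal E(M)}f^!\mathcal F(A(\overline S,F),\mathfrak g),\tag{I}$$
$$\mathcal R^1_1(A,\theta)=\Pi(A,\theta)\cup\bigcup_{f\in\mathcal E(M)}f^!\mathcal F(A(\overline S,F),\mathfrak g).\tag{II}$$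

**Theorem B.** Let $M$ be a connected quasi-projective manifold with $b_1(M)>0$, $\overline M=M\cup D$ any convenient compactification, $A=A(\overline M,D)$.

1. Let $\mathfrak g=\mathfrak{sl}_2$ or a Borel subalgebra. For $f\ne f'$ in $\mathcal E(M)$, $f^!\mathcal F(A(\overline S,F),\mathfrak g)\cap f'^!\mathcal F(A(\overline S',F'),\mathfrak g)=\{0\}$. The set $\mathcal E(M)$ is finite. The irreducible components of $\mathcal F(A,\mathfrak g)$ are exactly the $f^!\mathcal F(A(\overline S,F),\mathfrak g)$, $f\in\mathcal E(M)$, together with $\mathcal F^1(A,\mathfrak g)$ unless some $f\in\mathcal E(M)$ induces an isomorphism $H^1(S)\cong H^1(M)$. In that exceptional case $\mathcal E(M)=\{f\}$ and $\mathcal F(A,\mathfrak g)=f^!\mathcal F(A(\overline S,F),\mathfrak g)$. The dimensions are $\dim\mathcal F^1=b_1(M)+\dim\mathfrak g-1$; for $S$ affine, $\dim f^!\mathcal F=(1-\chi(S))\dim\mathfrak g$; for $S$ projective of genus $\gamma$, $\dim f^!\mathcal F=6\gamma-3$ if $\mathfrak g=\mathfrak{sl}_2$, and $4\gamma-1$ if $\mathfrak g$ is Borel.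
2. For a finite-dimensional complex Lie algebra $\mathfrak g$ the following are equivalent: (i) (I) holds for all $M$ with $b_1(M)>0$ and some (equivalently every) convenient compactification; (ii) $\mathfrak g$ has no $2$-dimensional abelian subalgebra; (iii) $\mathfrak g$ is $0$, $\mathbb C$, the nonabelian $2$-dimensional algebra (the Borel), or $\mathfrak{sl}_2$. Moreover, if (iii) holds, then (I) and (II) hold for all such $M$, all convenient compactifications and all $\theta$ with $V\ne0$. If (iii) fails, then both (I) and (II) (with $\theta$ trivial one-dimensional) fail already for an elliptic curve.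

## 5. Curves, $(\mathbb C^*)^2$, and three lines through a point

**Curves.** Let $n=1$. If $\chi(M)\ge0$, Lemma 3.7 gives $\mathcal F=\mathcal F^1$, so (I) holds. If $\chi(M)<0$, then $\mathrm{id}_M$ is admissible and its class contributes $f^!\mathcal F(A(\overline S,F),\mathfrak g)=\mathcal F(A,\mathfrak g)$, so (I) holds again.

**The torus $(\mathbb C^*)^2$.** Here $\mathcal E(M)=\emptyset$: by the observation in Example 1.2 a map to a curve with $\chi<0$ is constant on all the slices $\mathbb C^*\times\{b\}$ and $\{a\}\times\mathbb C^*$. So $\mathbb P^1\times\mathbb P^1$ is convenient. Write $\omega=e_0\otimes g_0+e_\infty\otimes g_\infty+e'_0\otimes g'_0+e'_\infty\otimes g'_\infty$, the unprimed generators belonging to the fibers of the first projection over $0,\infty$ and the primed ones to those of the second. The $H^2$-part of flatness is $g_0+g_\infty=0$, $g'_0+g'_\infty=0$. The four points where two boundary curves meet give $[g_0,g_0']=0$ (and its consequences). By Lemma 3.3, $g_0,g_0'$ lie on a line, so $\mathcal F=\mathcal F^1$.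

**Three lines through a point.** Take $(\overline M_0,D)$ of Examples 1.5 and 2.3, and $\omega=\sum_{i=1}^3e_i\otimes g_i+e_E\otimes g_E+e_\infty\otimes g_\infty$. Comparing coefficients of $\phi$, of $[E]$, and at the six intersection points, flatness says
$$g_1+g_2+g_3+g_\infty=0,\qquad g_E+g_\infty=0,\qquad [g_i,g_E]=[g_i,g_\infty]=0\quad(i=1,2,3).$$
If $g_\infty\ne0$, all the $g$'s lie in $\mathbb Cg_\infty$ and $\omega$ has rank one. If $g_\infty=0$, then $g_E=0$ and $\omega=\sum e_i\otimes g_i$ with $\sum g_i=0$, which is the pullback by the slope map of the flat connection $\sum e_{s_i}\otimes g_i$. So (I) holds.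

Look at which boundary curves carry a nonzero coefficient. In the first case $L_\infty$, with self-intersection $+1$, is among them, and everything collapses to one line in $\mathfrak g$. In the second case only the disjoint curves $L_i$, with self-intersection $0$, can occur, and they are fibers of the map that we must find. The general proof will turn on this alternative.

## 6. Reductions: one inclusion, one Lie algebra, normal crossings

Fix $M,\mathfrak g,\theta$, a convenient $(\overline M,D)$ and $A$ as in Theorem A. Since $b_1(M)>0$, $n\ge1$.

**Step 6.1 (the inclusions $\supseteq$).** This step disposes of the easy halves. For (I) they are clear. For (II), first let $\omega=\eta\otimes g\in\Pi$. If $\omega\ne0$, then $d_\omega(\eta\otimes v)=d\eta\otimes v+\eta^2\otimes\theta(g)v=0$, so $\eta\otimes V$ consists of $1$-cocycles, while the coboundaries are $\eta\otimes\theta(g)V\subsetneq\eta\otimes V$. If $\omega=0$, then $H^1(A\otimes V,d_0)=H^1(M)\otimes V\ne0$, because $b_1(M)>0$. So $\Pi\subseteq\mathcal R^1_1$.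

Next let $\sigma\in\mathcal F(A(\overline S,F),\mathfrak g)$, $f\in\mathcal E(M)$. By (2.1) the complex $(A(\overline S,F)\otimes V,d_\sigma)$, which lives in degrees $0,1,2$, has Euler characteristic $\chi(S)\dim V<0$, so its $H^1$ is nonzero. It injects into $H^1(A\otimes V,d_{f^!\sigma})$: if $\xi$ is a $1$-cocycle and $\overline f^*\xi=d_{f^!\sigma}v$ with $v\in V=A^0\otimes V$, then $\overline f^*(\xi-d_\sigma v)=0$, and $\xi=d_\sigma v$ by Lemma 2.4. So $f^!\sigma\in\mathcal R^1_1$.

**Step 6.2 ((I) for $\mathfrak{sl}_2$ implies (I) for a Borel $\mathfrak b$).** The purpose is to work with one Lie algebra only. Let $\omega\in\mathcal F(A,\mathfrak b)\subseteq\mathcal F(A,\mathfrak{sl}_2)$. If $\omega=\eta\otimes g\neq0$, then $g\in\mathfrak b$. If $\omega=f^!\sigma$ with $\sigma\in\mathcal F(A(\overline S,F),\mathfrak{sl}_2)$, then the image of $\sigma$ in $A^1(\overline S,F)\otimes(\mathfrak{sl}_2/\mathfrak b)$ is killed by the injective map $\overline f^*\otimes\mathrm{id}$, so $\sigma\in A^1(\overline S,F)\otimes\mathfrak b$.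

**Step 6.3 ((I) for $\mathfrak{sl}_2$ implies (II)).** The purpose is to eliminate cohomology with coefficients: a twisted class will be turned into a flat connection of rank two. Let $\omega\in\mathcal R^1_1(A,\theta)$. If $\omega\notin\mathcal F^1$, then (I) for $\mathfrak g$ (Step 6.2) puts $\omega$ in some $f^!\mathcal F$. Let $\omega=\eta\otimes g\in\mathcal F^1$. If $\omega=0$, then $\omega=0\otimes0\in\Pi$, as $V\ne0$. Let $\omega\ne0$, so $\eta\neq0$ and $d\eta=0$.

Choose a complete flag $0=V_0\subset V_1\subset\dots\subset V_m=V$ of $\theta(g)$-invariant subspaces. Each $A\otimes V_j$ is a subcomplex, and $A\otimes(V_j/V_{j-1})$ is the complex $(A,d+\lambda_j\eta)$ with $\lambda_j$ an eigenvalue of $\theta(g)$. The exact sequences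
$$H^1(A\otimes V_{j-1})\to H^1(A\otimes V_j)\to H^1(A,d+\lambda_j\eta)$$
show that if all $H^1(A,d+\lambda_j\eta)$ vanished, so would $H^1(A\otimes V,d_\omega)$. Hence $H^1(A,d+\lambda\eta)\neq0$ for some eigenvalue $\lambda$ of $\theta(g)$.

If $\lambda=0$, then $\det\theta(g)=0$ and $\omega\in\Pi$. If $\lambda\ne0$, the $1$-coboundaries of $(A,d+\lambda\eta)$ form $\mathbb C\eta$, so there is $\xi\notin\mathbb C\eta$ with $d\xi+\lambda\eta\xi=0$. Put
$$\omega'=\tfrac\lambda2\,\eta\otimes\mathsf h+\xi\otimes\mathsf e\in A^1\otimes\mathfrak{sl}_2 .$$
Then $d\omega'+\frac12[\omega',\omega']=d\xi\otimes\mathsf e+\frac\lambda2\eta\xi\otimes[\mathsf h,\mathsf e]=(d\xi+\lambda\eta\xi)\otimes\mathsf e=0$, and $\dim U(\omega')=2$, so $\omega'\notin\mathcal F^1$ by Lemma 3.4. By (I) for $\mathfrak{sl}_2$, $\omega'\in f^!\mathcal F(A(\overline S,F),\mathfrak{sl}_2)$ for some $f$. Reading off the $\mathsf h$-coefficient, $\eta=\overline f^*\eta_S$. Since $\overline f^*d\eta_S=d\eta=0$, Lemma 2.4 gives $d\eta_S=0$. So $\eta_S\otimes g$ is flat and $\omega=f^!(\eta_S\otimes g)$.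

**Step 6.4 (reduction of (I) to SNC divisors).** The purpose is to have the explicit $A^2$ of (G2). By Hironaka there is a composition $p\colon\overline M'\to\overline M$ of blow-ups with centers over $D$, an isomorphism over $M$, with $\overline M'$ a projective manifold and $D'=p^{-1}(D)$ SNC. It is convenient, with the extensions $\overline f\circ p$. Put $A'=A(\overline M',D')$. The map $p^*\colon A^1\to A'^1$ is injective: it is injective on $H^1(\overline M)$ since $p$ has degree one, and $p^*e_i$ is the generator of the strict transform of $D_i$ plus exceptional terms. Also $(\overline f\circ p)^*=p^*\overline f^*$.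

Assume (I) for $A'$ and let $\omega\in\mathcal F(A,\mathfrak g)$. If $p^*\omega\in\mathcal F^1(A',\mathfrak g)$, then $\dim U(\omega)=\dim U(p^*\omega)\le1$, so $\omega\in\mathcal F^1(A,\mathfrak g)$. If $p^*\omega=(\overline f\circ p)^*\sigma=p^*f^!\sigma$, then $\omega=f^!\sigma$.

**Step 6.5 (what is left).** This step isolates the core statement. For $n=1$, (I) was proved in Section 5. By Lemma 3.4 and Steps 6.1–6.4, Theorem A follows from:

**Proposition 6.6.** Let $n\ge2$, let $(\overline M,D)$ be convenient with $D$ SNC, and let $\omega\in\mathcal F(A,\mathfrak{sl}_2)$ with $\dim U(\omega)\ge2$. Then $\omega\in f^!\mathcal F(A(\overline S,F),\mathfrak{sl}_2)$ for some $f\in\mathcal E(M)$.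

## 7. The Hodge index form, semipositive forms, and positive eigenvectors

From here to the end of Section 12, $n\ge2$. Let $L$ be the class of a hyperplane section of $\overline M$, represented by a Kähler form $\kappa$, and put
$$q(x,y)=\int_{\overline M}xy\,L^{n-2}\qquad\text{on }H^{1,1}(\overline M)_{\mathbb R}.$$
By the Hodge index theorem $q$ is nondegenerate of signature $(1,*)$. We extend $q$ bilinearly to complex coefficients, and write $q(Z,Z')$ for divisors $Z,Z'$, meaning their classes.

**Lemma 7.1.** (a) If $q(x,x)>0$, $q(x,y)=0$ and $y\ne0$, then $q(y,y)<0$. (b) If $x\ne0$, $q(x,x)=q(x,y)=0$ and $q(y,y)\ge0$, then $y\in\mathbb Rx$.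

*Proof.* (a) is the signature statement. For (b), note $q(L,L)=\int L^n>0$, so $q(x,L)\ne0$ by (a), as $q(x,x)=0$. Let $t=q(y,L)/q(x,L)$ and $z=y-tx$. Then $q(z,L)=0$ and $q(z,z)=q(y,y)\ge0$, so $z=0$ by (a). $\square$

**Lemma 7.2.** For distinct prime divisors $Z,Z'$: $q(Z,Z')\ge0$, with $q(Z,Z')>0$ iff $Z\cap Z'\neq\emptyset$. A nonzero effective divisor (also with positive real coefficients) has nonzero class.

*Proof.* A nonempty $Z\cap Z'$ has pure codimension $2$, so the intersection cycle is effective and nonzero, and its degree is positive. The second statement holds because $\int_Z L^{n-1}>0$. $\square$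

**Lemma 7.3.** Let $g\colon\overline M\to B$ be a morphism to an abelian variety, $\eta_B$ a translation-invariant Kähler form on $B$ representing an ample class, and $G=g^*\eta_B$, a pointwise semipositive $(1,1)$-form.

1. $q(G,G)\ge0$, with strict inequality if $\dim g(\overline M)\ge2$.
2. If $g$ is nonconstant, then $[G]\neq0$.
3. If $Y\subset\overline M$ is a smooth connected hypersurface, then $\int_YG\kappa^{n-2}\ge0$, with equality iff $g|_Y$ is constant.

*Proof.* At a point, diagonalize $G$ with respect to $\kappa$, with eigenvalues $\lambda_1,\dots,\lambda_n\ge0$; the number of nonzero ones is the rank of $dg$ there. Then $G^2\kappa^{n-2}$ is a positive constant times $\sum_{i<j}\lambda_i\lambda_j\,\kappa^n$, and $G\kappa^{n-1}$ is a positive constant times $\sum\lambda_i\,\kappa^n$. If $\dim g(\overline M)\ge2$, $dg$ has rank at least $2$ somewhere; this gives 1. If $g$ is nonconstant, $\int G\kappa^{n-1}>0$; this gives 2. On $Y$, of dimension $n-1\ge1$, the same reasoning shows that $\int_YG\kappa^{n-2}\geq 0$ vanishes iff $G|_Y=0$ everywhere, iff $d(g|_Y)=0$, iff $g|_Y$ is constant. $\square$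

We shall use two textbook theorems.

**Fact 7.4 (Perron–Frobenius).** Let $Q$ be a real symmetric matrix with non-negative off-diagonal entries whose graph (join $i\ne j$ when $Q_{ij}\ne0$) is connected. Its largest eigenvalue is simple and has a strictly positive eigenvector. Any strictly positive eigenvector belongs to the largest eigenvalue (eigenvectors for different eigenvalues are orthogonal, and two strictly positive vectors are not).

**Fact 7.5 (Castelnuovo–de Franchis).** If $p,p'$ are linearly independent holomorphic $1$-forms on $\overline M$ with $p\wedge p'=0$, there is a surjective morphism with connected fibers $\overline f\colon\overline M\to\overline C$ onto a smooth projective curve of genus $\ge2$ with $p,p'\in\overline f^*H^0(\Omega^1_{\overline C})$. (See Amorós et al., *Fundamental Groups of Compact Kähler Manifolds*, Ch. 2.)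

Recall finally that a holomorphic form on $\overline M$ whose cohomology class is zero is itself zero, and that for a holomorphic $1$-form $p$ on a compact Kähler manifold $Y$ of dimension $m$, with Kähler form $\kappa$, $\int_Yp\wedge\bar p\wedge\kappa^{m-1}=0$ forces $p=0$, since $i\,p\wedge\bar p$ is semipositive.

## 8. Fibrations over curves

A *fibration* is a surjective morphism $\overline f\colon\overline M\to\overline C$ with connected fibers onto a smooth projective curve. For example, $\overline M_0\to\mathbb P^1$ in Example 1.5 is one. Put $X_s=\overline f^*(s)$, a divisor; let $X$ be a smooth fiber; and put $H_f=\overline f^*H^1(\overline C)\subseteq H^1(\overline M)$, a sub-Hodge structure, so $\overline{H_f}=H_f$. Then $\overline f^*H^2(\overline C)=\mathbb C[X]$, $[X]\ne0$, and $[X]|_{X'}=0$ for every fiber $X'$, because $\overline f|_{X'}$ is constant. The smooth fibers are the fibers over a nonempty Zariski open subset of $\overline C$.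

**Lemma 8.1 (rigidity).** If a morphism $g$ from $\overline M$ to a projective variety $B$ is constant on $\overline f^{-1}(s)$ for all $s$ in a nonempty Zariski open $U\subseteq\overline C$, then $g=\nu\circ\overline f$ for a morphism $\nu\colon\overline C\to B$.

*Proof.* The image $Y$ of $(\overline f,g)\colon\overline M\to\overline C\times B$ is closed and irreducible. The projection $Y\to\overline C$ is surjective, and bijective over $U$, since its fiber over $s$ is $g(\overline f^{-1}(s))$. So $\dim Y=1$, and $Y\to\overline C$ is finite of degree one. The normalization $\widetilde Y\to Y\to\overline C$ is a degree one finite map of smooth curves, hence an isomorphism, and $\overline C\cong\widetilde Y\to Y$ inverts $Y\to\overline C$. Compose this inverse with the projection $Y\to B$. $\square$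

**Lemma 8.2.** If a holomorphic $1$-form $p$ on $\overline M$ satisfies $p|_X=0$ for one smooth fiber $X$, then $p\in\overline f^*H^0(\Omega^1_{\overline C})$.

*Proof.* Let $B=\mathrm{Alb}(\overline M)/\mathrm{im}\,\mathrm{Alb}(X)$ and $g\colon\overline M\to B$ the induced map. It contracts $X$, since $X\to\mathrm{Alb}(\overline M)$ factors through $\mathrm{Alb}(X)$ up to translation. The form $p$ is the pullback of an invariant form $p_A$ on $\mathrm{Alb}(\overline M)$. As $p|_X=0$ and $H^0(\Omega^1_{\mathrm{Alb}(X)})\cong H^0(\Omega^1_X)$, $p_A$ pulls back to $0$ on $\mathrm{Alb}(X)$, so it descends to a form $p_B$ on $B$, with $p=g^*p_B$.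

Let $G$ be as in Lemma 7.3. Since $g$ contracts $X$, $[G]|_X=0$. For another smooth fiber $X'$, Ehresmann's theorem over the connected set of regular values gives a diffeomorphism $X\cong X'$ under which the two inclusions into $\overline M$ are homotopic, so $[G]|_{X'}=0$. By Lemma 7.3(3), $g$ contracts $X'$. By Lemma 8.1, $g=\nu\circ\overline f$, so $p=\overline f^*(\nu^*p_B)$. $\square$

**Lemma 8.3.** Let $h_1,\dots,h_{2\gamma}$ be a basis of $H_f$ and $\psi_1,\dots,\psi_{2\gamma}\in H^1(\overline M)$ with $\sum_jh_j\psi_j\in\mathbb C[X]$. Then all $\psi_j\in H_f$.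

*Proof.* By Poincaré duality on $\overline C$ choose $h_i^*\in H_f$ with $h_i^*h_j=\delta_{ij}[X]$. Multiply the hypothesis by $h_i^*$. The right side dies, since $h_i^*[X]\in\overline f^*H^3(\overline C)=0$, and the left side becomes $[X]\psi_i$. So $[X]\psi_i=0$, that is,
$$\int_X\psi_i\,\chi\,L^{n-2}=0\quad\text{for all }\chi\in H^1(\overline M).$$
Write $\psi_i=p+\bar q$ with $p,q$ holomorphic $1$-forms. For $\chi=\bar p$, the term with $\bar q\wedge\bar p$ vanishes by type on $X$, which has dimension $n-1$. So $\int_Xp\wedge\bar p\wedge\kappa^{n-2}=0$ and $p|_X=0$. Taking $\chi=q$, the term with $p\wedge q$ vanishes by type, and likewise $q|_X=0$. By Lemma 8.2, $p,q\in H_f$, and $\overline{H_f}=H_f$. $\square$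

**Lemma 8.4 (Zariski).** Let $N\ne0$ be an effective divisor supported in $\overline f^{-1}(s)$ with $q(N,N)=0$. Then $N=rX_s$ with $r\in\mathbb Q_{>0}$. In particular $\mathrm{supp}\,N=\overline f^{-1}(s)$.

*Proof.* Let $Z_j$ be the components of $\overline f^{-1}(s)$. By Lemma 7.2 and connectedness of the fiber, the matrix $(q(Z_i,Z_j))$ has non-negative off-diagonal entries and connected graph. It kills the positive vector of multiplicities of $X_s$, since $q(X_s,Z_j)=q(X_{s'},Z_j)=0$ for $s'\ne s$. By Fact 7.4 its largest eigenvalue is $0$ and is simple. So the matrix is negative semidefinite with kernel spanned by $X_s$. An isotropic vector of a semidefinite form lies in the kernel, so $N=rX_s$, and $r$ is rational and positive because the coefficients are non-negative integers. $\square$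

## 9. Isotropic subspaces of $H^1(\overline M)$: the compact case and where it stops

Suppose first that $D=\emptyset$, so $\omega\in H^1(\overline M)\otimes\mathfrak{sl}_2$. Write $\omega=a\otimes\mathsf h+b\otimes\mathsf e+c\otimes\mathsf f$. Then
$$\tfrac12[\omega,\omega]=ab\otimes2\mathsf e-ac\otimes2\mathsf f+bc\otimes\mathsf h,\tag{9.1}$$
so flatness says $ab=ac=bc=0$: the span $P$ of $a,b,c$ has zero products. The natural tool is the Castelnuovo–de Franchis theorem. It is about holomorphic forms, and $a,b,c$ have mixed type, but this is not a real obstacle.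

**Proposition 9.1.** Let $P\subseteq H^1(\overline M)$ with $\dim P\ge2$ and $ab=0$ for all $a,b\in P$. Then $P\subseteq H_f$ for some fibration $\overline f$.

*Proof.* (1) *The projection of $P$ to $H^{1,0}$ has dimension $\ge2$.* Take $\psi=p+\bar q$ and $\psi'=p'+\bar q'$ in $P$ with $p,p'$ independent. Split $\psi\psi'=0$ by types. The $(2,0)$-part says $p\wedge p'=0$, as a form. The $(1,1)$-part says $p\bar q'-p'\bar q=0$ in $H^2$. Fact 7.5 gives $\overline f$ with $p,p'\in H_f$. Extend $p,p'$ to a basis of $H_f$; Lemma 8.3 with coefficients $\bar q',-\bar q,0,\dots,0$ gives $\bar q,\bar q'\in H_f$. So $0\ne\psi\in H_f$. For any $\psi''\in P$ we have $\psi\psi''=0$; extend $\psi$ to a basis of $H_f$ and apply Lemma 8.3 again: $\psi''\in H_f$.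

(2) *The projection to $H^{0,1}$ has dimension $\ge2$.* Apply (1) to the complex conjugate $\overline P$ and use $\overline{H_f}=H_f$.

(3) *Both projections have dimension $\le1$.* Then $P=\mathbb Cp\oplus\mathbb C\bar q$ with $p,q\ne0$ holomorphic and $p\bar q=0$ in $H^2$. Multiplying by the conjugate class $\bar pq$,
$$0=\int p\,\bar q\,\bar p\,q\,\kappa^{n-2}=\pm\int(p\wedge q)\wedge\overline{(p\wedge q)}\wedge\kappa^{n-2}.$$
For a $(2,0)$-form $\beta$, $\beta\wedge\bar\beta\wedge\kappa^{n-2}$ is a positive constant times $|\beta|^2\kappa^n$. Hence $p\wedge q=0$. If $q=cp$ with $c\ne0$, then $p\bar p=0$ in $H^2$, so $\int p\wedge\bar p\wedge\kappa^{n-1}=0$ and $p=0$, a contradiction. So $p,q$ are independent, and Fact 7.5 gives $\overline f$ with $p,q\in H_f$, hence $P\subseteq H_f$. $\square$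

For $D=\emptyset$ this is the heart of the proof of Proposition 6.6. When $D\ne\emptyset$ it stops at the very first line. By (9.1), flatness of $\omega=a\otimes\mathsf h+b\otimes\mathsf e+c\otimes\mathsf f$ with $a,b,c\in A^1$ reads
$$da+bc=0,\qquad db+2ab=0,\qquad dc-2ac=0 .$$
The coefficients need not be closed, so they need not define cohomology classes, and their products need not vanish. In Example 3.2, $a=-e_s$ is not closed and $bc=xy\ne0$ in $A^2$. Even when everything is closed, holomorphic forms on $\overline M$ may be absent: for the three lines through a point, $H^1(\overline M_0)=0$, and yet there is a fibration to be found.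

What gets past this point is to start from the other end, from the components $D_i$ whose coefficient is nonzero. Flatness makes the coefficients commute along each connected cluster of such components, and it forces a combination of the components in the cluster to restrict to zero on each of them. So the intersection matrix of the cluster is singular. The Hodge index theorem then leaves room only for clusters that behave numerically like fibers; they turn out to be fibers of one common fibration, through which $\omega$ factors.

## 10. Clusters of residues and their intersection matrices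

Now let $(\overline M,D)$ and $\omega$ be as in Proposition 6.6, $\mathfrak g=\mathfrak{sl}_2$, and write $\omega=\Omega_0+\sum_ie_i\otimes g_i$ with $\Omega_0\in H^1(\overline M)\otimes\mathfrak g$.

**Step 10.1 (flatness in components).** This step turns flatness into three separate conditions. By (G1) and (G2), reading $d\omega+\frac12[\omega,\omega]=0$ in the three kinds of summands of $A^2$, it is equivalent to
$$\sum_i[D_i]\otimes g_i+\tfrac12[\Omega_0,\Omega_0]=0\ \text{ in }H^2(\overline M)\otimes\mathfrak g,\tag{10.1}$$
$$[\Omega_0|_{D_i},1\otimes g_i]=0\ \text{ in }H^1(D_i)\otimes\mathfrak g\quad\text{for all }i,\tag{10.2}$$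
$$[g_i,g_j]=0\quad\text{if }D_i\cap D_j\neq\emptyset.\tag{10.3}$$

**Step 10.2 (clusters).** This step extracts from (10.2) and (10.3) one direction in $\mathfrak g$ per cluster. Let $I=\{i:g_i\ne0\}$, let $\Gamma_1,\dots,\Gamma_k$ be the connected components of $\bigcup_{i\in I}D_i$ (the clusters), and let $I=\bigsqcup I_\alpha$ be the corresponding partition. Two components in the same cluster are joined by a chain of successively meeting ones, so by (10.3) and Lemma 3.3
$$g_i=m_iu_\alpha\quad(i\in I_\alpha),\qquad m_i\in\mathbb C^*,\ u_\alpha\ne0.$$
Put $E_\alpha=\sum_{i\in I_\alpha}m_iD_i$. Writing $\Omega_0|_{D_i}=\sum_k a_k\otimes x_k$ with independent $a_k\in H^1(D_i)$, (10.2) says $[x_k,u_\alpha]=0$, so $x_k\in\mathbb Cu_\alpha$: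
$$\Omega_0|_{D_i}=\eta_i\otimes u_\alpha\in H^1(D_i)\otimes\mathbb Cu_\alpha\qquad(i\in I_\alpha).\tag{10.4}$$

**Step 10.3 (restricting (10.1) to a cluster).** This step produces the numerical information. Restrict (10.1) to $D_i$, $i\in I_\alpha$. The bracket vanishes by (10.4), and components of other clusters are disjoint from $D_i$. What is left is $[E_\alpha]|_{D_i}\otimes u_\alpha=0$, that is,
$$[E_\alpha]|_{D_i}=0\in H^2(D_i)\qquad(i\in I_\alpha).\tag{10.5}$$

**Step 10.4 (the kernels $K_\alpha$).** This step measures how far $\Omega_0$ is from $H^1(\overline M)\otimes u_\alpha$. Let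
$$K_\alpha=\ker\Big(H^1(\overline M)\to\bigoplus_{i\in I_\alpha}H^1(D_i)\Big),$$
a sub-Hodge structure. It contains $H_f$ whenever a fibration $\overline f$ maps $\Gamma_\alpha$ to a point. By (10.4) the image of $\Omega_0$ in $H^1(\overline M)\otimes(\mathfrak g/\mathbb Cu_\alpha)$ restricts to $0$ on every $D_i$, $i\in I_\alpha$, hence lies in $K_\alpha\otimes(\mathfrak g/\mathbb Cu_\alpha)$. So
$$\Omega_0\in K_\alpha\otimes\mathfrak g+H^1(\overline M)\otimes u_\alpha\qquad\text{for every }\alpha.\tag{10.6}$$

**Step 10.5 (Albanese quotients).** When $K_\alpha\ne0$, this step gives a map to an abelian variety which contracts $\Gamma_\alpha$. Suppose $K_\alpha\ne0$. Then $K_\alpha^{1,0}\ne0$, as $K_\alpha^{0,1}$ is its conjugate. Let $B_\alpha$ be the quotient of $\mathrm{Alb}(\overline M)$ by the sum of the images of $\mathrm{Alb}(D_i)$, $i\in I_\alpha$, and $g_\alpha\colon\overline M\to B_\alpha$ the induced map. Holomorphic $1$-forms on $B_\alpha$ correspond to invariant forms on $\mathrm{Alb}(\overline M)$ that vanish on each of these images, that is, to holomorphic $1$-forms on $\overline M$ restricting to $0$ on each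 $D_i$. So pullback by $g_\alpha$ is an isomorphism from $H^0(\Omega^1_{B_\alpha})$ onto $K_\alpha^{1,0}\ne0$. In particular $g_\alpha$ is nonconstant. It maps each $D_i$, $i\in I_\alpha$, to a point, hence the connected set $\Gamma_\alpha$ to a point. With $G_\alpha=g_\alpha^*\eta_{B_\alpha}$, Lemma 7.3 gives
$$[G_\alpha]\ne0,\qquad q(G_\alpha,G_\alpha)\ge0,\qquad q(G_\alpha,D_i)=\int_{D_i}G_\alpha\kappa^{n-2}=0\ \ (i\in I_\alpha),\tag{10.7}$$
and $q(G_\alpha,G_\alpha)>0$ if $\dim g_\alpha(\overline M)\ge2$.

**Step 10.6 (dichotomy).** This step applies Perron–Frobenius to each cluster. The matrix $Q_\alpha=(q(D_i,D_j))_{i,j\in I_\alpha}$ is integral, and by Lemma 7.2 it has non-negative off-diagonal entries and connected graph. By (10.5), $q(D_i,E_\alpha)=\int_{D_i}[E_\alpha]|_{D_i}L^{n-2}=0$, so $Q_\alpha m=0$ for $m=(m_i)\ne0$. So $0$ is an eigenvalue, and the largest eigenvalue $\lambda_\alpha$ is $\ge0$.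

* If $\lambda_\alpha=0$, then $\ker Q_\alpha$ is one-dimensional, contains a strictly positive vector, and is defined over $\mathbb Q$. So it is spanned by a vector $(n_i)$ of positive integers. Put $N_\alpha=\sum_{i\in I_\alpha}n_iD_i$. Then $E_\alpha=c_\alpha N_\alpha$ with $c_\alpha\in\mathbb C^*$, that is, $m_i=c_\alpha n_i$; further $\mathrm{supp}\,N_\alpha=\Gamma_\alpha$, and $q(N_\alpha,D_i)=0$ for $i\in I_\alpha$. In particular $q(N_\alpha,N_\alpha)=0$.
* If $\lambda_\alpha>0$, a strictly positive eigenvector $(p_i)$ gives $x_\alpha=\sum_{i\in I_\alpha}p_iD_i$ with $q(x_\alpha,x_\alpha)=\lambda_\alpha\sum p_i^2>0$.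

**Step 10.7 ($\lambda_\alpha>0$ is impossible).** This step excludes the second alternative, using $\dim U(\omega)\ge2$. Suppose $\lambda_\alpha>0$. If there is a $\beta\ne\alpha$, then $[x_\beta]$ or $[N_\beta]$ (whichever is defined) is a nonzero class, orthogonal to $x_\alpha$ by disjointness, with $q\ge0$. This contradicts Lemma 7.1(a), so $k=1$. If $K_\alpha\ne0$, then by (10.7) $[G_\alpha]\ne0$ is orthogonal to $x_\alpha$ with $q(G_\alpha,G_\alpha)\ge0$, the same contradiction. So $K_\alpha=0$, and (10.6) gives $\Omega_0\in H^1(\overline M)\otimes u_\alpha$. As there is only one cluster, $\omega\in A^1\otimes u_\alpha$, contradicting $\dim U(\omega)\ge2$.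

**Step 10.8 (all clusters are numerically proportional).** This step rewrites (10.1). Now $\lambda_\alpha=0$ for all $\alpha$. The classes $[N_\alpha]$ are nonzero, isotropic and mutually orthogonal, so by Lemma 7.1(b) they are proportional: $[N_\alpha]=\nu_\alpha[N_1]$, and comparing degrees with respect to $L$ gives $\nu_\alpha\in\mathbb Q_{>0}$. Equation (10.1) becomes
$$\sum_\alpha c_\alpha[N_\alpha]\otimes u_\alpha+\tfrac12[\Omega_0,\Omega_0]=0.\tag{10.8}$$

## 11. One fibration containing every cluster as a fiber

**Claim 11.1.** There is a fibration $\overline f\colon\overline M\to\overline C$ such that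

* (a) $N_\alpha=r_\alpha X_{s_\alpha}$ with $r_\alpha\in\mathbb Q_{>0}$ and distinct points $s_\alpha\in\overline C$, for all $\alpha$;
* (b) $\Omega_0\in H_f\otimes\mathfrak g$.

**Step 11.2 (one cluster suffices).** This step shows: *if $\overline f$ is a fibration and some $\Gamma_\alpha$ lies in a fiber, then* (a) *holds.* Since $q(N_\alpha,N_\alpha)=0$, Lemma 8.4 gives $N_\alpha=r_\alpha X_{s_\alpha}$ and $\Gamma_\alpha=\overline f^{-1}(s_\alpha)$. For $\beta\ne\alpha$ and $j\in I_\beta$, $D_j\cap\Gamma_\alpha=\emptyset$, so $\overline f(D_j)$ misses $s_\alpha$; being closed and irreducible, it is a point. So the connected set $\Gamma_\beta$ lies in a fiber, and Lemma 8.4 applies to $N_\beta$. The $s_\alpha$ are distinct because the $\Gamma_\alpha$ are disjoint full fibers.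

**Step 11.3 (case $k=0$).** Here there are no clusters, and Section 9 applies. We have $\omega=\Omega_0$, and (10.1) says $[\Omega_0,\Omega_0]=0$. Write $\Omega_0=a\otimes\mathsf h+b\otimes\mathsf e+c\otimes\mathsf f$. By (9.1), $ab=ac=bc=0$, so all products vanish on $P=\langle a,b,c\rangle$, and $\dim P=\dim U(\omega)\ge2$, both numbers being the rank of the tensor $\omega$. Proposition 9.1 gives (b), and (a) is vacuous.

**Step 11.4 (case $k\ge1$ and $K_\alpha\ne0$ for some $\alpha$: the fibration).** This step finds $\overline f$ from the Albanese quotient of a cluster. By (10.7) and Lemma 7.1(b), with $x=[N_\alpha]$ and $y=[G_\alpha]$, we get $[G_\alpha]\in\mathbb R[N_\alpha]$. So $q(G_\alpha,G_\alpha)=0$, and $g_\alpha(\overline M)$ is a curve. Stein factorization gives a fibration $\overline f\colon\overline M\to\overline C$ and a finite map $\overline C\to g_\alpha(\overline M)$; the curve $\overline C$ is normal, hence smooth. Since $\Gamma_\alpha$ is connected and contracted by $g_\alpha$, its image in $\overline C$ is connected and finite, a point. By Step 11.2, (a) holds.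

**Step 11.5 (same case: $K_\beta=H_f$ for every $\beta$).** This step identifies all the kernels, so that (10.6) can be used for all clusters at once. "$\supseteq$" holds since $\Gamma_\beta$ lies in a fiber. If $K_\beta=0$, "$\subseteq$" is trivial. If $K_\beta\ne0$, then as in Step 11.4 $[G_\beta]\in\mathbb R[N_\beta]=\mathbb R[X]$, so $[G_\beta]|_{X'}=0$ for every smooth fiber $X'$. By Lemma 7.3(3), $g_\beta$ contracts $X'$, and by Lemma 8.1 it factors through $\overline f$. So $K_\beta^{1,0}=g_\beta^*H^0(\Omega^1_{B_\beta})\subseteq H_f$. Conjugating, $K_\beta\subseteq H_f$.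

**Step 11.6 (same case: proof of (b)).** This step removes a possible leftover component of $\Omega_0$. By (10.6) for $\alpha=1$ and Step 11.5,
$$\Omega_0=\Omega_H+\psi\otimes u_1,\qquad\Omega_H=\sum_jh_j\otimes v_j,$$
with $(h_j)$ a basis of $H_f$, $v_j\in\mathfrak g$, $\psi\in H^1(\overline M)$. Suppose $\psi\notin H_f$. The image of $\Omega_0$ in $(H^1(\overline M)/H_f)\otimes\mathfrak g$ is $\overline\psi\otimes u_1\ne0$. By (10.6) for $\beta$ it lies in $(H^1(\overline M)/H_f)\otimes u_\beta$. So $u_\beta\in\mathbb Cu_1$ for all $\beta$.

In (10.8), $[N_\alpha]\in\mathbb C[X]$ by (a), $[\Omega_H,\Omega_H]\in\mathbb C[X]\otimes\mathfrak g$, and $[\psi\otimes u_1,\psi\otimes u_1]=0$. So the cross term satisfies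
$$[\Omega_H,\psi\otimes u_1]=\sum_jh_j\psi\otimes[v_j,u_1]\in\mathbb C[X]\otimes\mathfrak g.$$
For a linear functional $\lambda$ on $\mathfrak g$, apply Lemma 8.3 to $\psi_j=\lambda([v_j,u_1])\psi$: these lie in $H_f$, so $\lambda([v_j,u_1])=0$, as $\psi\notin H_f$. Hence $[v_j,u_1]=0$, and $v_j\in\mathbb Cu_1$ by Lemma 3.3. Now everything in $\omega$ points along $u_1$: $\omega\in A^1\otimes u_1$, contradicting $\dim U(\omega)\ge2$. So $\psi\in H_f$, which is (b).

**Step 11.7 (case $k\ge1$ and all $K_\alpha=0$: there are at least three clusters).** In this case no abelian variety is available; this step shows that there are enough clusters to replace it. By (10.6), $\Omega_0\in H^1(\overline M)\otimes u_\alpha$ for all $\alpha$. If $\Omega_0\ne0$, then all $u_\alpha$ are proportional and $\dim U(\omega)=1$, a contradiction. So $\Omega_0=0$, and (b) is trivial for any fibration. Now $U(\omega)=\langle u_1,\dots,u_k\rangle$ has dimension $\ge2$, and since $[N_1]\ne0$, (10.8) reads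
$$\sum_\alpha c_\alpha\nu_\alpha u_\alpha=0$$
with all coefficients nonzero. For $k=1$ this gives $u_1=0$, and for $k=2$ it makes $u_1,u_2$ proportional; both are excluded. Hence $k\ge3$.

**Step 11.8 (same case: a pencil from two clusters, with the help of a third).** This step turns the numerical proportionality of $N_1,N_2$ into a rational function. The classes $[N_1],[N_2]$ are proportional over $\mathbb Q_{>0}$ in $H^2(\overline M,\mathbb Q)$. After multiplying by the order of the torsion of $H^2(\overline M,\mathbb Z)$ we obtain integers $a,b>0$ with $a[N_1]=b[N_2]$ in $H^2(\overline M,\mathbb Z)$. Then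
$$\mathcal L=\mathcal O(aN_1-bN_2)\in\mathrm{Pic}^0(\overline M),$$
and $\mathcal L|_{D_i}$ is trivial for $i\in I_3$, since $\Gamma_1,\Gamma_2$ are disjoint from $D_i$. The homomorphism of complex tori $\mathrm{Pic}^0(\overline M)\to\prod_{i\in I_3}\mathrm{Pic}^0(D_i)$ has differential $H^1(\mathcal O_{\overline M})\to\bigoplus_{i\in I_3}H^1(\mathcal O_{D_i})$, the $(0,1)$-part of the restriction map, which is injective because $K_3=0$. So its kernel is discrete and compact, hence finite, and $\mathcal L^m$ is trivial for some $m>0$. Thus $m(aN_1-bN_2)$ is the divisor of a rational function. Its zero and polar divisors are nonzero and disjoint, so it is a nonconstant morphism $\overline M\to\mathbb P^1$. It maps $\Gamma_1$ to $0$. Its Stein factorization is a fibration $\overline f$ which maps the connected set $\Gamma_1$ to a point, and Step 11.2 gives (a).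

The three cases $k=0$; $k\ge1$ with some $K_\alpha\neq0$; $k\ge1$ with all $K_\alpha=0$ are exhaustive, so Claim 11.1 is proved.

## 12. Descent of $\omega$ to a curve

**Step 12.1 (the open curve).** This step cuts $\overline C$ down so that $M$ maps onto it. Let $\overline f$ be as in Claim 11.1, and put $F=\{s\in\overline C:\overline f^{-1}(s)\subseteq D\}$. It is finite, since $D$ has finitely many components. Put $S=\overline C\setminus F$, so $\overline S=\overline C$ and $\overline f^{-1}(F)\subseteq D$. The restriction $f=\overline f|_M\colon M\to S$ is regular, and it is surjective by the choice of $F$. Its generic fiber is a smooth irreducible $X_s$ minus a proper closed subset, so it is connected. By (a), $\overline f^{-1}(s_\alpha)=\Gamma_\alpha\subseteq D$, so $s_\alpha\in F$.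

**Step 12.2 (the connection on the curve).** This step writes $\omega$ as a pullback. By (b), $\Omega_0=\overline f^*\Omega_C$ with $\Omega_C\in H^1(\overline C)\otimes\mathfrak g$. By (a) and (G3), $\sum_{i\in I_\alpha}n_ie_i=r_\alpha\overline f^*e_{s_\alpha}$, so
$$\sum_ie_i\otimes g_i=\sum_\alpha c_\alpha\sum_{i\in I_\alpha}n_ie_i\otimes u_\alpha=\sum_\alpha c_\alpha r_\alpha\,\overline f^*(e_{s_\alpha})\otimes u_\alpha.$$
So $\omega=\overline f^*\sigma$ with $\sigma=\Omega_C+\sum_\alpha c_\alpha r_\alpha\,e_{s_\alpha}\otimes u_\alpha\in A^1(\overline S,F)\otimes\mathfrak g$. Since $\overline f^*(d\sigma+\frac12[\sigma,\sigma])=0$ and $\overline f^*$ is injective on $A^2(\overline S,F)$ (Lemma 2.4), $\sigma$ is flat.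

**Step 12.3 (admissibility and choice of representative).** This step checks that $f$ counts in $\mathcal E(M)$. If $\chi(S)\ge0$, Lemma 3.7 would give $\dim U(\omega)=\dim U(\sigma)\le1$. So $\chi(S)<0$ and $f$ is admissible. Let $f_0\colon M\to S_0$ be the representative of its class provided by convenience. Then $f=\varphi f_0$ with $\varphi$ an isomorphism, which extends to $\overline\varphi\colon\overline{S_0}\cong\overline S$, and by density $\overline f=\overline\varphi\,\overline f_0$. So $f_0^!$ and $f^!$ have the same image, and this image contains $\omega$. This proves Proposition 6.6 and, with Section 6, Theorem A. $\blacksquare$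

**Remark 12.4.** The hypothesis $b_1(M)>0$ was used only for $\Pi\subseteq\mathcal R^1_1$ (and to exclude $n=0$). If $b_1(M)=0$, (II) fails, since $0\in\Pi$ but $H^1(A\otimes V,d_0)=H^1(M)\otimes V=0$.

## 13. Intersections, irreducible components and finiteness

This section proves part 1 of Theorem B. Let $\mathfrak g$ be $\mathfrak{sl}_2$ or a Borel subalgebra.

**Step 13.1 (reduction to linear subspaces).** The purpose is to replace the nonlinear varieties by subspaces of $A^1$. Since $f^!\mathcal F\subseteq\overline f^*A^1(\overline S,F)\otimes\mathfrak g$, the first statement follows from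
$$\overline f^*A^1(\overline S,F)\cap\overline f'^*A^1(\overline S',F')=0\qquad(f\ne f'\text{ in }\mathcal E(M)).\tag{13.1}$$
By the injection $p^*$ of Step 6.4 we may assume that $D$ is SNC. If $n=1$, the generic fiber of an admissible $f$ is one point, so $\overline f$ has degree one and is an isomorphism $\overline M\cong\overline S$; as $f$ is onto $S$, it is an isomorphism $M\cong S$. So $|\mathcal E(M)|\le1$ and there is nothing to prove. Let $n\ge2$.

**Step 13.2 ($\overline f$ and $\overline f'$ are fibrations).** This makes Section 8 available. Components of $D$ contracted by $\overline f$ avoid a general fiber, and the others meet it in dimension $\le n-2$. So a general fiber of $f$ is dense in the corresponding fiber of $\overline f$, and it is connected. Hence $\overline f$ has connected general fibers; the finite part of its Stein factorization then has degree one and is an isomorphism, so all fibers are connected. The same holds for $\overline f'$.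

**Step 13.3 (a common element forces one map to factor through the other).** Let $\xi\ne0$ be in the intersection (13.1), and let $h\in H_f\cap H_{f'}$ be its $H^1(\overline M)$-component.

If $h\ne0$, there is a holomorphic form $a\ne0$ in the sub-Hodge structure $H_f\cap H_{f'}$ (the $(1,0)$-part of $h$, or the conjugate of its $(0,1)$-part), so $a=\overline f^*a_0=\overline f'^*a'_0$. On a smooth fiber $X$ of $\overline f$, $a|_X=0$. If $\overline f'|_X$ were nonconstant, it would be surjective, and $a|_X=(\overline f'|_X)^*a'_0$ would be nonzero. So $\overline f'$ is constant on every smooth fiber of $\overline f$.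

If $h=0$, then $\xi$ is given by a nonzero divisor with complex coefficients, $\sum_{s\in F}x_sX_s=\sum_{s'\in F'}y_{s'}X'_{s'}$. Choose $s$ with $x_s\ne0$. The connected set $\mathrm{supp}\,X_s$ lies in finitely many fibers of $\overline f'$, hence in a single one. The other fibers of $\overline f'$ avoid $X_s$; the general ones are irreducible and are not mapped onto $\overline S$, so $\overline f$ is constant on them.

In both cases Lemma 8.1 shows that one of $\overline f,\overline f'$ factors through the other.

**Step 13.4 (factoring means equivalent).** This step reaches the contradiction. Say $\overline f'=\nu\overline f$; the other case is symmetric. The fiber $\nu^{-1}(t)=\overline f(\overline f'^{-1}(t))$ is connected and finite, so $\nu$ is bijective, hence an isomorphism. Since $\nu(S)=\nu f(M)=f'(M)=S'$, $f$ and $f'$ are equivalent, contrary to assumption. This proves (13.1).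

**Step 13.5 (irreducibility and dimension on a curve with $\chi(S)<0$).** The purpose is to understand the pieces $f^!\mathcal F$. Let $\gamma$ be the genus of $\overline S$. Use a symplectic basis $a_i,b_i$ of $H^1(\overline S)$ and write $\sigma=\sum_i(a_i\otimes x_i+b_i\otimes y_i)+\sum_se_s\otimes g_s$. Flatness reads
$$\sum_{s\in F}g_s+\sum_{i=1}^\gamma[x_i,y_i]=0.\tag{13.2}$$

*If $F\ne\emptyset$*, (13.2) is solved uniquely for one $g_s$. So $\mathcal F\cong\mathfrak g^{2\gamma+|F|-1}$ is an affine space of dimension $(1-\chi(S))\dim\mathfrak g$. It has at least two free $\mathfrak g$-coordinates; giving two of them independent values shows $\mathcal F\not\subseteq\mathcal F^1$.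

*If $F=\emptyset$ and $\mathfrak g=\mathfrak{sl}_2$*, then $\gamma\ge2$. For fixed $(x_i)$, the linear map $(y_i)\mapsto\sum[x_i,y_i]$ has image $\sum_i[x_i,\mathfrak g]$. For $x\ne0$, $[x,\mathfrak g]$ is orthogonal to $x$ for the Killing form and has dimension $2$ by Lemma 3.3, so it is the Killing-orthogonal of $x$. Hence the rank is $3,2,0$ according as $\dim\langle x_i\rangle\ge2$, $=1$, $=0$. The first stratum of $\mathcal F$ is a vector bundle of rank $3\gamma-3$ over an irreducible open set of $\mathbb C^{3\gamma}$, so it is irreducible of dimension $6\gamma-3$. The second has dimension $(\gamma+2)+(3\gamma-2)=4\gamma$, the tensors of rank one in $\mathbb C^\gamma\otimes\mathbb C^3$ having dimension $\gamma+2$. The third has dimension $3\gamma$. Being defined by three equations in $\mathbb C^{6\gamma}$, $\mathcal F$ has all components of dimension $\ge6\gamma-3$, which exceeds $4\gamma$ and $3\gamma$ for $\gamma\ge2$. So every component is the closure of the first stratum, and $\mathcal F$ is irreducible of dimension $6\gamma-3$.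

*If $F=\emptyset$ and $\mathfrak g=\langle\mathsf h,\mathsf e\rangle$*, then (13.2) is the single equation $\sum_i(x_{i,\mathsf h}y_{i,\mathsf e}-x_{i,\mathsf e}y_{i,\mathsf h})=0$, a quadric of rank $4\gamma\ge3$ in $\mathbb C^{4\gamma}$, irreducible of dimension $4\gamma-1$.

In the last two cases again $\mathcal F\not\subseteq\mathcal F^1$: take $a\otimes u+b\otimes v$ with $a,b\in H^1(\overline S)$ independent, $ab=0$ (for example $a=a_1$, $b=a_2$), and $u,v$ independent.

**Step 13.6 (all pieces are closed and irreducible).** This prepares the comparison of components. $\mathcal F^1(A,\mathfrak g)$ is the cone of tensors of rank $\le1$ in $Z^1(A)\otimes\mathfrak g$, with $Z^1(A)=H^1(A)\cong H^1(M)$. So it is closed, irreducible, of dimension $b_1(M)+\dim\mathfrak g-1$. Each $f^!\mathcal F$ is closed and irreducible, of the dimension computed in Step 13.5, as $\overline f^*$ is linear and injective on $A^1$; and $f^!\mathcal F\not\subseteq\mathcal F^1$, because $U(f^!\sigma)=U(\sigma)$.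

**Step 13.7 (countability).** This step makes a Baire argument possible. By (G3), $\overline f^*A^1(\overline S,F)$ is spanned by vectors of $H^1(\overline M,\mathbb Q)\oplus\bigoplus_i\mathbb Qe_i$. By (13.1) these nonzero subspaces meet pairwise in $0$, so they are distinct for distinct $f$. There are countably many rational subspaces, so $\mathcal E(M)$ is countable. By (I), each irreducible component of $\mathcal F(A,\mathfrak g)$ is the countable union of its intersections with $\mathcal F^1$ and the $f^!\mathcal F$, which are Zariski closed. Proper Zariski closed subsets of an irreducible variety are nowhere dense, so by Baire each component is contained in $\mathcal F^1$ or in one $f^!\mathcal F$.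

**Step 13.8 (the components, and finiteness).** This step proves the remaining statements. Fix $f\in\mathcal E(M)$ and let $W$ be a component containing $f^!\mathcal F$. It is not contained in $\mathcal F^1$, since $f^!\mathcal F\not\subseteq\mathcal F^1$. It is not contained in $f'^!\mathcal F$ for $f'\ne f$, since $f^!\mathcal F\cap f'^!\mathcal F=\{0\}$ and $f^!\mathcal F\ne\{0\}$. So $W\subseteq f^!\mathcal F$, and $f^!\mathcal F=W$ is a component. Distinct $f$ give distinct components, and a variety has finitely many; hence $\mathcal E(M)$ is finite.

The only other possible component is $\mathcal F^1$, which is a component iff it lies in no $f^!\mathcal F$. Now $\mathcal F^1\subseteq f^!\mathcal F$ holds iff $Z^1(A)\subseteq\overline f^*A^1(\overline S,F)$: for "if", write $\eta=\overline f^*\eta_S$, use Lemma 2.4 to get $d\eta_S=0$, and note $\eta\otimes g=f^!(\eta_S\otimes g)$; for "only if", use $\eta\otimes g$ with a fixed $g\neq0$. By Lemma 2.4 this holds iff $\overline f^*\colon Z^1(A(\overline S,F))\to Z^1(A)$, which is injective, is onto; that is, iff $f^*\colon H^1(S)\to H^1(M)$ is an isomorphism.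

In that case, any other $f'\in\mathcal E(M)$ would give $0\ne\overline f'^*Z^1(A(\overline S',F'))\subseteq Z^1(A)\subseteq\overline f^*A^1(\overline S,F)$ (note $b_1(S')\ge2$ since $\chi(S')<0$), contradicting (13.1). So $\mathcal E(M)=\{f\}$, and $\mathcal F(A,\mathfrak g)=f^!\mathcal F(A(\overline S,F),\mathfrak g)$ by (I). $\square$

**Example 13.9.** For $M_0$ of Example 1.2, $b_1(M_0)=3$ and $b_1(S_3)=2$, so $\mathcal F(A,\mathfrak{sl}_2)$ has two components: $\mathcal F^1$, of dimension $3+3-1=5$, and the pullback from $S_3$, of dimension $2\cdot3=6$. This agrees with Section 5.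

## 14. Lie algebras without two-dimensional abelian subalgebras

This section proves part 2 of Theorem B.

**Step 14.1 ((iii) implies (I) and (II) for every convenient compactification).** This gives (iii)$\Rightarrow$(i) and the "moreover" statement. Theorem A covers $\mathfrak{sl}_2$ and Borels. For $\mathfrak g=\mathbb C$ or $0$ we have $\dim U(\omega)\le1$ always, so $\mathcal F=\mathcal F^1$ by Lemma 3.4, which gives (I). For (II), the inclusions $\supseteq$ are Step 6.1, whose argument does not depend on $\mathfrak g$. Conversely, every $\omega\in\mathcal R^1_1$ lies in $\mathcal F^1$, and the rank one part of Step 6.3, which uses (I) only for $\mathfrak{sl}_2$, applies word for word.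

**Step 14.2 (failure without (ii)).** This gives (i)$\Rightarrow$(ii), even if (I) is required for only some convenient compactification, and the last statement of the theorem. Let $M=\overline M$ be an elliptic curve, $D=\emptyset$, the only compactification. A surjective map from $M$ to a curve $S$ with $\chi(S)<0$ would force $S$ to be compact of genus $\ge2$, excluded by Riemann–Hurwitz. So $\mathcal E(M)=\emptyset$. If $[u,v]=0$ with $u,v$ independent and $x,y$ is a basis of $H^1(M)$, then $x\otimes u+y\otimes v$ is flat and not in $\mathcal F^1$, so (I) fails. For $\theta$ trivial on $V=\mathbb C$ we have $d_\omega=d$ and $H^1(A)\ne0$, so $\mathcal R^1_1=\mathcal F$; and $\det\theta(g)=0$ for all $g$, so $\Pi=\mathcal F^1\ne\mathcal F$. So (II) fails.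

**Step 14.3 ((ii) implies (iii)).** This is pure Lie theory. Let $\mathfrak g\ne0$ have no $2$-dimensional abelian subalgebra. Then the centralizer of a nonzero element $x$ is $\mathbb Cx$, since an independent commuting $y$ would span such a subalgebra with $x$.

*Solvable case.* The nilradical $\mathfrak n$ is nonzero, since it contains the last nonzero term of the derived series, an abelian ideal. Being nilpotent, $\mathfrak n$ has a nonzero central element, whose centralizer contains $\mathfrak n$. So $\dim\mathfrak n=1$. Then $\mathfrak g$ acts on $\mathfrak n$ through a character whose kernel, the centralizer of $\mathfrak n$, is one-dimensional. So $\dim\mathfrak g\le2$, and $\mathfrak g$ is $\mathbb C$ or nonabelian of dimension $2$.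

*Non-solvable case.* A Levi subalgebra is semisimple, nonzero, and its Cartan subalgebras are abelian, so it has rank $1$ and is $\mathfrak{sl}_2$. Suppose the radical $\mathfrak r\ne0$. By the solvable case its nilradical is one-dimensional, and it is an ideal of $\mathfrak g$. The Levi subalgebra $\mathfrak{sl}_2$ acts trivially on this line, so together with $\mathsf h\in\mathfrak{sl}_2$ it spans a $2$-dimensional abelian subalgebra, a contradiction. So $\mathfrak g=\mathfrak{sl}_2$.

**Step 14.4 ((iii) implies (ii)).** This closes the circle. In $\mathbb C$, in the nonabelian $2$-dimensional algebra (isomorphic to a Borel subalgebra of $\mathfrak{sl}_2$), and in $\mathfrak{sl}_2$, centralizers of nonzero elements are one-dimensional by Lemma 3.3, so there is no $2$-dimensional abelian subalgebra; for $\mathfrak g=0$ this is clear. With Steps 14.1–14.3, part 2 and hence Theorem B are proved. $\blacksquare$
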